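# Branched holomorphic co-parallelisms and infinite fundamental groups

## 1. Theorem 1 and the words in it

Throughout, $M$ is a compact connected complex manifold of dimension $n\ge 1$, $V$ is a complex vector space of dimension $n$, $a(M)$ is the algebraic dimension of $M$, and $B$ is a projective manifold of dimension $a(M)$, the base of an algebraic reduction of $M$ (recalled in §4).

**Theorem 1.** Let $M$ bear a branched holomorphic co-parallelism $\omega$.

* If $a(M)>0$, then $M$ carries at least $a(M)$ linearly independent closed holomorphic 1-forms, and $b_1(M)\ge 2h^0(B,\Omega^1_B)\ge 2a(M)\ge 2$.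
* If $a(M)=0$, then $\omega$ is flat with respect to some Lie algebra structure on $V$.

In both cases $\pi_1(M)$ is infinite.

In particular, no compact simply connected complex manifold of positive dimension bears a branched holomorphic co-parallelism. This settles, in the negative, a question whose source is Indranil Biswas and Sorin Dumitrescu, "Rational parallelism on complex manifolds", arXiv:1910.02774 (2019): do such simply connected manifolds exist?

**Definition (branched co-parallelism).** A branched holomorphic co-parallelism on $M$ is a holomorphic 1-form $\omega\in\Omega^1(M,V)$ with values in $V$ such that $\omega_m:T_mM\to V$ is an isomorphism for $m$ in a nonempty open set.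

Choose a basis $e_1,\dots,e_n$ of $V$ and write $\omega=\sum\omega_ie_i$. The condition says that the $n$ holomorphic 1-forms $\omega_1,\dots,\omega_n$ satisfy $\omega_1\wedge\dots\wedge\omega_n\not\equiv0$; invariantly, a section of $K_M\otimes\det V$ is not identically zero. So $\omega_m$ is an isomorphism off the zero set of a holomorphic section, that is, on a dense open set. The word "branched" allows that zero set to be nonempty. For example, on a compact Riemann surface of genus $g\ge2$ any nonzero holomorphic 1-form is a branched co-parallelism, with $2g-2$ zeros counted with multiplicity.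

**Definition (flatness).** Given a complex Lie algebra structure $\mathfrak L$ on $V$, the co-parallelism $\omega$ is flat with respect to $\mathfrak L$ if $d\omega+\frac12[\omega,\omega]_{\mathfrak L}=0$.

Here $[\omega,\omega]=\sum_{j,l}\omega_j\wedge\omega_l\,[e_j,e_l]$, so $\frac12[\omega,\omega]=\sum_{j<l}\omega_j\wedge\omega_l\,[e_j,e_l]$. In coordinates, flatness means that each $d\omega_i$ is a combination of the $\omega_j\wedge\omega_l$ with *constant* coefficients.

**Definition (algebraic dimension).** $\mathbb C(M)$ is the field of meromorphic functions on $M$, and $a(M)\in\{0,\dots,n\}$ is its transcendence degree over $\mathbb C$. So $a(M)=0$ means that every meromorphic function is constant, and $a(M)=n$ means that $M$ is Moishezon. If $M$ is Moishezon, some modification of it is projective. Holomorphic forms on projective manifolds are closed (Hodge theory), so by density holomorphic forms on Moishezon manifolds are closed too.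

It is a known result, which may be used, that compact complex manifolds admitting a branched holomorphic co-parallelism flat for some Lie algebra have infinite fundamental group. We shall nevertheless prove it in §3. The work lies in the case where $\omega$ is not flat.

## 2. Curves, surfaces, and the Iwasawa manifold

The way to detect an infinite fundamental group is through closed forms.

**Lemma 1.** Let $W$ be a vector space of closed holomorphic 1-forms on $M$. Then $b_1(M)\ge 2\dim W$. In particular, if $W\ne0$, then $\pi_1(M)$ is infinite.

*Proof.* We show that $W\oplus\overline W\to H^1(M,\mathbb C)$, $(\alpha,\bar\beta)\mapsto[\alpha+\bar\beta]$, is injective. Suppose $\alpha+\bar\beta=df$ with $\alpha,\beta\in W$ and $f$ smooth. Comparing types, $\partial f=\alpha$, so $\bar\partial\partial f=\bar\partial\alpha=0$. So $f$ is pluriharmonic on a compact connected manifold, hence constant by the maximum principle, and $\alpha=\beta=0$. If $b_1(M)>0$, then $H_1(M,\mathbb Z)$ is infinite, and with it $\pi_1(M)$. $\square$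

**Dimension 1.** A co-parallelism is a nonzero holomorphic 1-form on a Riemann surface of genus $g$. It is closed, so $b_1=2g\ge2$.

**Dimension 2.** Let $\alpha$ be a holomorphic 1-form on a compact surface. Then $d\alpha$ is a holomorphic 2-form, $d\alpha\wedge\overline{d\alpha}=d(\alpha\wedge\overline{d\alpha})$, and so $\int_Md\alpha\wedge\overline{d\alpha}=0$ by Stokes. But $u\wedge\bar u\ge0$ for a $(2,0)$-form $u$ on a surface, with equality exactly where $u=0$. So $d\alpha=0$. Thus a co-parallelism on a surface has two independent closed components, and $b_1\ge4$.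

**Dimension 3: forms need not be closed.** Let $H=\mathbb C^3$ with the product $(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+xy')$, let $\Gamma$ be the subgroup of Gaussian integer points, and let $M=\Gamma\backslash H$ be the Iwasawa manifold. The forms $dx$, $dy$ and $\theta=dz-x\,dy$ are left invariant: under left translation by $(a,b,c)$, the form $\theta$ becomes $dz+a\,dy-(x+a)dy=\theta$. So they form a co-parallelism on $M$, with
$$d\theta=-dx\wedge dy\ne0 .$$
It is flat for the Heisenberg algebra $[e_1,e_2]=e_3$. The group $\pi_1(M)=\Gamma$ is infinite, and two of the three forms are closed. We shall come back to this $M$ as a test case.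

## 3. Structure functions, and what stops when they are not constant

Let $\omega_1,\dots,\omega_n$ be the components of a branched co-parallelism. They form a meromorphic frame of $\Omega^1_M$, so
$$d\omega_i=\sum_{j<l}f^i_{jl}\,\omega_j\wedge\omega_l ,\tag{1}$$
with $f^i_{jl}$ uniquely determined meromorphic functions: up to sign, $f^i_{jl}$ is the quotient of the $n$-forms $d\omega_i\wedge\bigwedge_{m\ne j,l}\omega_m$ and $\omega_1\wedge\dots\wedge\omega_n$. The first thing to try is to show that they are constant. When $a(M)=0$ this is immediate, and it gives half of Theorem 1.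

**Lemma 2.** Let $N$ be a compact connected simply connected complex manifold, $U$ a finite-dimensional complex vector space, and $A$ a holomorphic 1-form on $N$ with values in $\operatorname{End}U$ such that $dA+A\wedge A=0$. Then $A=0$.

*Proof.* The equation says that the connection $d+A$ on $N\times U$ is flat. As $N$ is simply connected, through each vector of each fibre there passes a global section $v:N\to U$ with $dv+Av=0$. Since $A$ is of type $(1,0)$, $\bar\partial v=0$. So $v$ is a holomorphic map from a compact connected manifold to a vector space, hence constant, and $Av=0$. As $v$ was arbitrary, $A=0$. $\square$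

**Proof of Theorem 1 when $a(M)=0$.**

**Step 1: $\omega$ is flat.** The $f^i_{jl}$ are meromorphic on $M$, hence constant. Put $[e_j,e_l]=-\sum_if^i_{jl}e_i$ for $j<l$ and extend antisymmetrically. Then (1) reads $d\omega+\frac12[\omega,\omega]=0$; it remains to check the Jacobi identity. By bilinearity and antisymmetry alone, $d\,\frac12[\omega,\omega]=[d\omega,\omega]$. So $d^2\omega=0$ gives $[d\omega,\omega]=0$, that is,
$$\tfrac12[[\omega,\omega],\omega]=\tfrac12\sum_{a,b,c}\omega_a\wedge\omega_b\wedge\omega_c\,[[e_a,e_b],e_c]=0 .$$
For $a<b<c$ the coefficient of $\omega_a\wedge\omega_b\wedge\omega_c$ is $[[e_a,e_b],e_c]+[[e_b,e_c],e_a]+[[e_c,e_a],e_b]$. The $\omega_i$ are generically independent, so this vanishes.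

**Step 2: flat implies infinite fundamental group.** This is the known result; here is a direct argument. Suppose $\pi_1(M)$ is finite. Then the universal cover $N$ is compact, and $\omega$ lifts to $N$. Put $A=\operatorname{ad}\omega=\sum\omega_j\operatorname{ad}e_j$. By the Jacobi identity
$$A\wedge A=\tfrac12\sum_{j,l}\omega_j\wedge\omega_l\,[\operatorname{ad}e_j,\operatorname{ad}e_l]=\tfrac12\operatorname{ad}[\omega,\omega],$$
so $dA+A\wedge A=\operatorname{ad}(d\omega+\frac12[\omega,\omega])=0$. By Lemma 2, $\operatorname{ad}\omega=0$. At a generic point $\omega$ is onto $V$, so $\operatorname{ad}e=0$ for all $e\in V$ and the Lie algebra is abelian. Hence $d\omega=0$, and on the simply connected $N$ we have $\omega=df$ with $f:N\to V$. Since $df$ is of type $(1,0)$, $f$ is holomorphic, hence constant. So $\omega=0$, a contradiction. $\square$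

**Where this stops.** If $a(M)>0$, nothing forces the $f^i_{jl}$ to be constant. They may in fact be nonconstant, as the next construction shows, so Theorem 1 does not reduce to the flat case.

**Construction (torus bundles).** Let $Y$ be a compact connected complex manifold, $\Lambda\subset\mathbb C$ a lattice, and $\sigma$ a closed holomorphic 2-form on $Y$ with $[\sigma]\in\operatorname{im}(H^2(Y,\Lambda)\to H^2(Y,\mathbb C))$. Take a cover $(U_\alpha)$ of $Y$ by open sets contained in coordinate balls, with all nonempty finite intersections contractible. By the holomorphic Poincaré lemma on balls, $\sigma=d\xi_\alpha$ on $U_\alpha$ with $\xi_\alpha$ holomorphic. The closed form $\xi_\alpha-\xi_\beta$ equals $df_{\alpha\beta}$ on the contractible set $U_\alpha\cap U_\beta$, with $f_{\alpha\beta}$ holomorphic. The constants $f_{\alpha\beta}+f_{\beta\gamma}+f_{\gamma\alpha}$ form a cocycle representing $\pm[\sigma]$. By the hypothesis on $[\sigma]$, after adding constants to the $f_{\alpha\beta}$ they lie in $\Lambda$. Then the $U_\alpha\times\mathbb C/\Lambda$ glue by $w_\alpha=w_\beta-f_{\alpha\beta}$ to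 a principal $\mathbb C/\Lambda$-bundle $p:P\to Y$. On it
$$\theta=dw_\alpha+\xi_\alpha$$
is well defined, because $dw_\alpha+\xi_\alpha=dw_\beta-df_{\alpha\beta}+\xi_\alpha=dw_\beta+\xi_\beta$. It satisfies $d\theta=p^*\sigma$, and it restricts to $dw$ on every fibre.

**Example (a co-parallelism flat for no Lie algebra).** Let $\mathcal E=\mathbb C/\mathbb Z[i]$, let $C\subset\mathcal E\times\mathcal E$ be a smooth connected ample curve, and let $p_1,p_2:C\to\mathcal E$ be the projections. The forms $p_1^*dz$, $p_2^*dz$ are linearly independent. Otherwise $C$ would be a leaf of a linear foliation, hence a translate of an elliptic curve with $C^2=0$, against ampleness. So $p_1^*dz\ne0$, and $q=p_2^*dz/p_1^*dz$ is a nonconstant meromorphic function on $C$.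

On $S=C\times C$ put $a_i=\mathrm{pr}_1^*p_i^*dz$, $b_i=\mathrm{pr}_2^*p_i^*dz$ and $\sigma=a_1\wedge b_1+a_2\wedge b_2$. This is the pull-back under $S\to\mathcal E^4$ of $dz_1\wedge dz_3+dz_2\wedge dz_4$. Each $dz_j$ represents a class coming from $H^1(\mathcal E^4,\mathbb Z[i])$, so by cup product $[\sigma]$ comes from $H^2(S,\mathbb Z[i])$. On the resulting bundle $P\to S$ with $\Lambda=\mathbb Z[i]$, a compact connected threefold, the forms $a_1,b_1,\theta$ (pull-backs suppressed) define a branched co-parallelism, with $da_1=db_1=0$ and
$$d\theta=\big(1+q(x)q(y)\big)\,a_1\wedge b_1,\qquad (x,y)\in C\times C .$$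
The structure functions in (1) are unique, and this one is not constant. So this co-parallelism is flat with respect to no Lie algebra structure. Note that closed forms such as $a_1,a_2,b_1,b_2$ are nevertheless present. They come from the base $S$.

**A second attempt: Stokes.** One would like to imitate dimension 2 and prove some forms closed. For a 1-form $\alpha$ on $M$ one would integrate $d\alpha\wedge\overline{d\alpha}$ against a closed positive $(n-2,n-2)$-form, but $M$ need not be Kähler. What is available when $a(M)>0$ is a map to a projective manifold $B$ of dimension $b=a(M)$, at least after a modification, and hence the pull-back of a Kähler form $\kappa$ of $B$. It is degenerate along the fibres, whose dimension is $k=n-b$, and $\kappa^m=0$ for $m>b$. If $k\ge3$, then $n-2>b$ and $d\alpha\wedge\overline{d\alpha}\wedge\pi^*\kappa^{n-2}$ is identically zero: no information.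

The way past this is a degree count. For a holomorphic form $s$ of degree $r$, the form $ds\wedge\overline{ds}\wedge\pi^*\kappa^m$ has top degree when $r+1+m=n$. With $m=b-1$ this gives $r=k$. So one should not test single 1-forms but *$k$-forms*, which have the right degree to be integrated over the fibres. The result will be that norms along the fibres are constant, and that coefficient functions, a priori only rational on $B$, are integrals over fibres and therefore holomorphic on all of $B$.

## 4. The algebraic reduction and forms on its fibres

Put $b=a(M)$ and $k=n-b$.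

**Reduction.** By the existence of algebraic reductions together with Hironaka's resolution (Ueno, LNM 439, §3), there are a compact connected complex manifold $X$, a modification $\mu:X\to M$, a connected projective manifold $B$ with $\dim B=b$, and a surjective holomorphic map $\pi:X\to B$ such that $\pi^*:\mathbb C(B)\to\mathbb C(X)=\mathbb C(M)$ is an isomorphism. This last property is what we use over and over: *a meromorphic function on $X$ is a rational function on $B$.*

**The fibres of $\pi$ are connected.** Let $B'\to B$ be the finite part of the Stein factorisation. Then $\mathbb C(B')\subset\mathbb C(X)=\mathbb C(B)$, so $B'\to B$ has degree 1. A finite map of degree 1 onto the normal variety $B$ is an isomorphism.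

**The space $E$.** Put $E=H^0(M,\Omega^1_M)$. The map $\mu$ is biholomorphic over the complement of an analytic set of codimension $\ge2$ in $M$. So a holomorphic 1-form on $X$ gives one on this complement, which extends to $M$ by Hartogs. Thus $\mu^*:E\to H^0(X,\Omega^1_X)$ is an isomorphism, and we identify the two spaces. By density, a form in $E$ is closed on $M$ if and only if it is closed on $X$.

**The good part.** The critical values of $\pi$ form a proper analytic subset of $B$ (Remmert for analyticity, Sard for properness). Let $B^0$ be its complement, $X^0=\pi^{-1}(B^0)$ and $F_y=\pi^{-1}(y)$. Then $B^0$ is connected, $X^0\to B^0$ is a proper submersion with connected $k$-dimensional fibres, and $X\setminus X^0$ is a proper analytic subset: it has measure zero and dense complement.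

**Condition $(\star)$.** For $x$ in a nonempty open subset of $X^0$, the restrictions to $T_xF_{\pi(x)}$ of the elements of $E$ span $T^*_xF_{\pi(x)}$.

A branched co-parallelism on $M$ implies $(\star)$: its components span $T_x^*X$ for generic $x$, and $T_x^*X\to T_x^*F_{\pi(x)}$ is onto.

**Definition (base degree).** A form on $X^0$ has base degree $\ge q$ if, in local coordinates $y_j$ on $B$, it is a sum of terms each containing at least $q$ factors $\pi^*dy_j$.

We often suppress $\pi^*$. A form containing more than $b$ factors $dy_j$, or more than $b$ factors $d\bar y_j$, is zero. Since the fibres have dimension $k$, a holomorphic $(k+p)$-form $s$ on $X^0$ has base degree $\ge p$, and locally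
$$s=\sum_{|P|=p}dy_P\wedge a_P+(\text{base degree}\ge p+1),$$
where $dy_P$ is the product of the $dy_j$, $j\in P$. The $k$-forms $a_P|_{F_y}$ are well defined by $s$ and the coordinates $y_j$.

**Example.** Let $M$ be the Iwasawa manifold of §2 and $\pi(x,y,z)=(x,y)$, with values in $\mathcal E\times\mathcal E$, $\mathcal E=\mathbb C/\mathbb Z[i]$. The fibres are copies of $\mathbb C/\mathbb Z[i]$. Here $\theta=dz-x\,dy$ has base degree $\ge0$ and not $\ge 1$, and $d\theta=-dx\wedge dy$ has base degree $\ge2$. We have $a(M)\ge2$, and $a(M)\ne3$ since $d\theta\ne0$; so $a(M)=2$, and $X=M$, $B=\mathcal E\times\mathcal E$ is an algebraic reduction by the following remark.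

**Remark (recognising an algebraic reduction).** Let $p:P\to Y$ be a proper surjective holomorphic submersion with connected fibres from a compact connected manifold to a projective manifold, and suppose $a(P)=\dim Y$. Then $\mathbb C(P)=p^*\mathbb C(Y)$. Indeed, $f\in\mathbb C(P)$ is algebraic over $p^*\mathbb C(Y)$, say $\sum_jp^*c_j\,f^{d-j}=0$ with $c_0\ne0$. Over the dense open set $O\subset Y$ where all $c_j$ are regular and $c_0\neq0$, $f$ is locally bounded, hence holomorphic, and takes finitely many values on each fibre. So it is constant on the fibres: $f=g\circ p$ with $g$ holomorphic on $O$. Near any point of $Y$, clear denominators so that the $c_j$ are holomorphic. Then $c_0g$ satisfies a monic equation with holomorphic coefficients, so it is locally bounded and extends holomorphically. So $g$ is meromorphic on $Y$.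

## 5. Integrals of $k$-forms over the fibres are constant

**Signs.** Put $c_q=i^{q^2}$. For an $(n,0)$-form $u$ on an $n$-fold, $c_nu\wedge\bar u\ge0$, with equality exactly where $u=0$. Moreover $c_pc_q(-1)^{pq}=i^{(p+q)^2}=c_{p+q}$, and in particular $c_{k+1}=i(-1)^kc_k$. Consequently, for forms $u,v$ of types $(p,0)$ and $(q,0)$,
$$c_pu\wedge\bar u\wedge c_qv\wedge\bar v=c_{p+q}(u\wedge v)\wedge\overline{(u\wedge v)} .$$

**Push-forward.** For a smooth form $u$ on $X$ let $\pi_*u$ be the current on $B$ defined by $\langle\pi_*u,\varphi\rangle=\int_Xu\wedge\pi^*\varphi$. The integral may be taken over $X^0$. A smooth form $\beta$ on $B$ is regarded as the current $\varphi\mapsto\int_B\beta\wedge\varphi$. If $v$ is a $2k$-form, Fubini in local product charts (with a partition of unity) gives, for $O\subset B^0$ open and $\psi$ of top degree with compact support in $O$,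
$$\int_{\pi^{-1}(O)}v\wedge\pi^*\psi=\int_O\Big(\int_{F_y}v\Big)\psi .\tag{2}$$
There is no sign, since $v$ has even degree and all orientations are the complex ones. The left side depends only on the restrictions of $v$ to the fibres. So (2) also makes sense when $v$ is given only locally, as long as $v|_{F_y}$ is well defined.

Note that $\pi_*u$ lives on all of $B$, critical values included. This is why no extension theorem across $B\setminus B^0$ will be needed.

**Lemma 3.** Let $s,t\in H^0(X,\Omega^k_X)$. Then

* (a) $ds$ has base degree $\ge2$ on $X^0$;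
* (b) $H(s,t):=\int_{F_y}c_k\,s\wedge\bar t$ is independent of $y\in B^0$.

*Proof.* If $b=0$, then $ds=0$ because $k=n$, and $B$ is a point. Let $b\ge1$ and let $\kappa$ be a Kähler form on $B$.

**Step 1: an exact form with a sign.** The aim is to write a nonnegative top form built from $ds$ as an exact form. Since $s$ is holomorphic, $\bar\partial(s\wedge\bar s)=(-1)^ks\wedge\overline{ds}$. Since $\overline{ds}$ is antiholomorphic, $\partial\bar\partial(s\wedge\bar s)=(-1)^kds\wedge\overline{ds}$. Hence $i\partial\bar\partial(c_ks\wedge\bar s)=c_{k+1}ds\wedge\overline{ds}$. As $d\kappa=0$ and $\bar\partial^2=0$,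
$$c_{k+1}\,ds\wedge\overline{ds}\wedge\pi^*\kappa^{b-1}=d\big(i\bar\partial(c_ks\wedge\bar s)\wedge\pi^*\kappa^{b-1}\big),$$
so the integral of the left side over $X$ is $0$.

**Step 2: positivity.** The aim is to see that the left side is $\ge0$ everywhere. At $x\in X$ choose coordinates at $\pi(x)$ with $\kappa=i\sum dy_j\wedge d\bar y_j$ at that point, and put $\gamma_j=\bigwedge_{l\ne j}dy_l$. Then $\kappa^{b-1}=(b-1)!\sum_jc_{b-1}\gamma_j\wedge\bar\gamma_j$ at $\pi(x)$, and
$$c_{k+1}ds\wedge\overline{ds}\wedge c_{b-1}\gamma_j\wedge\bar\gamma_j=c_n(ds\wedge\gamma_j)\wedge\overline{(ds\wedge\gamma_j)}\ge0,$$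
because $(k+1)+(b-1)=n$. With Step 1, the form vanishes identically, so $ds\wedge\pi^*\gamma_j=0$ for all $j$. The $\gamma_j$ are a basis of $\Lambda^{b-1}T^*_{\pi(x)}B$, so $ds\wedge\pi^*\gamma=0$ for every $\gamma\in\Lambda^{b-1}T^*B$.

**Step 3: conclusion of (a).** On $X^0$, in any local coordinates of $B$, write $ds=\sum_jdy_j\wedge a_j+(\text{base degree}\ge2)$, and now let $\gamma_j=\bigwedge_{l\ne j}dy_l$ in these coordinates. Then $0=ds\wedge\gamma_j=dy_j\wedge a_j\wedge\gamma_j$: the other terms contain a repeated $dy_l$ or more than $b$ factors. So $a_j|_{F_y}=0$, i.e. $a_j$ has base degree $\ge1$, and $ds$ has base degree $\ge2$.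

**Step 4: (b).** The aim is to show that the current $T=\pi_*(c_ks\wedge\bar t)$, a distribution on $B$, has zero derivative. Let $\varphi$ be a test form of bidegree $(b,b-1)$. The form $s\wedge\bar t\wedge\pi^*\varphi$ has bidegree $(n,n-1)$, and
$$d(s\wedge\bar t\wedge\pi^*\varphi)=(-1)^ks\wedge\overline{dt}\wedge\pi^*\varphi+s\wedge\bar t\wedge\pi^*\bar\partial\varphi .$$
By Stokes, $\langle T,\bar\partial\varphi\rangle=\pm\int_Xc_ks\wedge\overline{dt}\wedge\pi^*\varphi$. By (a), on $X^0$ the form $\overline{dt}$ contains at least two factors $d\bar y_j$, and $\varphi$ contains $b-1$. Together these are $b+1$, so the integrand is zero on $X^0$ and the integral is $0$. Thus $\bar\partial T=0$. In the same way, testing with $\varphi$ of bidegree $(b-1,b)$ and using that $ds$ has base degree $\ge2$, we get $\partial T=0$. So $dT=0$, and $T$ is a constant on the connected manifold $B$. By (2), on $B^0$ it is the smooth function $y\mapsto\int_{F_y}c_ks\wedge\bar t$. $\square$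

**Example.** On the Iwasawa manifold $k=1$ and $\theta|_F=dz$, so $H(\theta,\theta)=\int_{\mathbb C/\mathbb Z[i]}i\,dz\wedge d\bar z=2$ for every fibre; and $d\theta=-dx\wedge dy$ indeed has base degree $2$.

## 6. Dividing a form by $\eta$ along the fibres

Suppose we have a $k$-form $\eta$ that is nonzero on fibres. Any $(k+p)$-form $s$ is, to lowest base degree, $\eta$ times a $p$-form from $B$ with meromorphic coefficients, since meromorphic functions on $X$ come from $B$. The next lemma says that this $p$-form is *holomorphic on all of $B$*. It is the main tool.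

**Lemma 4.** Let $\eta\in H^0(X,\Omega^k_X)$ with $\eta|_{F_y}\not\equiv0$ for some $y\in B^0$. Then $H(\eta,\eta)>0$; normalise $H(\eta,\eta)=1$. The set $\{x\in X^0:\eta|_{T_xF_{\pi(x)}}\ne0\}$ is dense in $X^0$. For every $s\in H^0(X,\Omega^{k+p}_X)$ there is a unique holomorphic $p$-form $\beta_s$ on $B$ such that $s-\pi^*\beta_s\wedge\eta$ has base degree $\ge p+1$ on $X^0$.

*Proof.* We may take $p\le b$, since otherwise $s=0$ and there are no nonzero $p$-forms on $B$.

**Step 1: positivity and density.** By Lemma 3(b), $H(\eta,\eta)$ may be computed on a fibre where $\eta\not\equiv0$, so it is positive. Consequently $\eta$ is not identically zero on *any* fibre over $B^0$. Choose $y_1,\dots,y_b\in\mathbb C(B)$ with $dy:=dy_1\wedge\dots\wedge dy_b\not\equiv0$. They are local coordinates near each point of a dense Zariski open set $B^1\subset B^0$. So $\eta\wedge\pi^*dy$ is a meromorphic $n$-form on the connected manifold $X$ that is not identically zero; hence it is nonzero on a dense subset of $\pi^{-1}(B^1)$, and there $\eta|_{TF}\ne0$. As $\pi^{-1}(B^1)$ is dense in $X^0$, density follows.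

**Step 2: uniqueness.** Write $s=\sum_Pdy_P\wedge a_P+(\text{base degree}\ge p+1)$ and $\beta=\sum_P\beta_Pdy_P$ locally on $B^0$. The condition on $\beta=\beta_s$ is $a_P|_{F_y}=\beta_P(y)\,\eta|_{F_y}$ for all $P$. As $\eta|_{F_y}\not\equiv0$, this determines $\beta_P(y)$, hence $\beta$ on $B^0$ and on $B$.

**Step 3: a candidate, holomorphic on all of $B$.** Let $\beta_s:=\pi_*(c_k\,s\wedge\bar\eta)$, a current of bidegree $(p,0)$ on $B$. For a test form $\varphi$ of bidegree $(b-p,b-1)$, the form $s\wedge\bar\eta\wedge\pi^*\varphi$ has bidegree $(n,n-1)$, and Stokes gives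
$$\int_Xc_ks\wedge\bar\eta\wedge\pi^*\bar\partial\varphi=\pm\int_Xc_ks\wedge\overline{d\eta}\wedge\pi^*\varphi=0 .$$
Indeed, by Lemma 3(a) the last integrand contains on $X^0$ at least $2+(b-1)$ factors $d\bar y_j$. So $\bar\partial\beta_s=0$. In local coordinates the coefficients of $\beta_s$ are distributions killed by $\bar\partial$, hence holomorphic functions. So $\beta_s$ is a holomorphic $p$-form on $B$.

**Step 4: the candidate as a fibre integral.** Let $\varphi$ be of bidegree $(b-p,b)$ with support in a coordinate open set $O\subset B^0$. The part of $s$ of base degree $\ge p+1$, wedged with $\pi^*\varphi$, contains at least $b+1$ factors $dy_j$ and is zero. Since $a_P\wedge\bar\eta$ has even degree, the rest is $\sum_Pc_ka_P\wedge\bar\eta\wedge\pi^*(dy_P\wedge\varphi)$, and (2) gives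
$$\beta_s=\sum_{|P|=p}\Big(\int_{F_y}c_k\,a_P\wedge\bar\eta\Big)dy_P\qquad\text{on }B^0 .\tag{3}$$

**Step 5: on each fibre, $a_P$ is a multiple of $\eta$.** Now use the coordinates $y_j\in\mathbb C(B)$ on $B^1$. Let $P^c$ be the complement of $P$. The forms $s\wedge\pi^*dy_{P^c}$ and $dy_P\wedge\eta\wedge dy_{P^c}=\pm\eta\wedge dy\not\equiv0$ are meromorphic $n$-forms on $X$, so
$$s\wedge dy_{P^c}=r_P\cdot dy_P\wedge\eta\wedge dy_{P^c}$$
with $r_P$ meromorphic on $X$, hence $r_P\in\pi^*\mathbb C(B)$. Let $B^2\subset B^1$ be a dense Zariski open set on which all $r_P$ are regular. Over $B^2$, $s\wedge dy_{P^c}=dy_P\wedge a_P\wedge dy_{P^c}$: for $Q\ne P$ with $|Q|=p$ the sets $Q$ and $P^c$ meet, and terms of base degree $\ge p+1$ die. So $dy_P\wedge(a_P-r_P\eta)\wedge dy_{P^c}=0$, i.e. $a_P|_{F_y}=r_P(y)\,\eta|_{F_y}$.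

**Step 6: the candidate is correct.** Inserting this in (3), $\beta_s=\sum_Pr_PH(\eta,\eta)\,dy_P=\sum_Pr_P\,dy_P$ on $B^2$. So $s-\pi^*\beta_s\wedge\eta$ has base degree $\ge p+1$ over $B^2$, and by continuity on $X^0$. $\square$

For $p=0$, $\beta_s$ is a holomorphic function on the projective manifold $B$, so it is a *constant*.

## 7. Forms vanishing along the fibres come from the base

**Theorem 2.** Assume $(\star)$, and put $q(B)=h^0(B,\Omega^1_B)$.

1. $W:=\{\alpha\in E:\alpha|_{F_y}=0\ \forall y\in B^0\}$ equals $\pi^*H^0(B,\Omega^1_B)$. All its elements are closed, and $\dim E/W=k$. So $h^0(M,\Omega^1_M)=n-a(M)+q(B)$.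
2. $M$ admits a branched holomorphic co-parallelism if and only if, in addition to $(\star)$, the holomorphic 1-forms of $B$ span $T^*B$ at generic points.
3. Let $\omega_1,\dots,\omega_k\in E$ induce a basis of $E/W$, let $e_1,\dots,e_k$ be the dual basis of $U=(E/W)^*$, and let $\omega_U=\sum\omega_ie_i$. There are a (constant) unimodular Lie algebra structure on $U$ and forms $\Theta\in H^0(B,\Omega^1_B)\otimes\operatorname{End}U$, $\gamma\in H^0(B,\Omega^2_B)\otimes U$ with
$$d\omega_U+\tfrac12[\omega_U,\omega_U]+\pi^*\Theta\wedge\omega_U=\pi^*\gamma,\tag{4}$$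
where $\Theta$ takes values in derivations, $\operatorname{tr}\Theta=0$, $\Theta\wedge\Theta=-\operatorname{ad}\gamma$, $\Theta\wedge\gamma=0$. In particular, for $k\ge1$, every $F_y$ with $y\in B^0$ carries a branched co-parallelism that is flat for this one Lie algebra.

Recall that a Lie algebra is unimodular if $\operatorname{tr}\operatorname{ad}e=0$ for all its elements $e$; the Heisenberg algebra is, since there all $\operatorname{ad}e$ are nilpotent.

**Example.** For the Iwasawa manifold, $W=\langle dx,dy\rangle$, $q(B)=2$, $k=1$, and $h^0(M,\Omega_M^1)=3-2+2=3$. With $\omega_1=\theta$, (4) holds with $U$ abelian, $\Theta=0$ and $\gamma=-dx\wedge dy\,e_1$.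

Only parts 1 and 2 are needed for Theorem 1; we prove them now, and part 3 in §9.

**The form $\eta$.** By $(\star)$ there are a point $x\in X^0$ and $\omega_1,\dots,\omega_k\in E$ restricting to a basis of $T_x^*F_{\pi(x)}$. So $\eta=\omega_1\wedge\dots\wedge\omega_k$ is nonzero on some fibre over $B^0$. After rescaling $\omega_1$ we have $H(\eta,\eta)=1$. If $k=0$, take $\eta=1$; the fibres over $B^0$ are single points, so $H(\eta,\eta)=1$.

**Part 1, step 1: modulo $W$, every $\alpha\in E$ is a constant combination of the $\omega_j$.** For each $j$ let $s_j$ be $\eta$ with the factor $\omega_j$ replaced by $\alpha$. By Lemma 4 with $p=0$, $s_j|_{F_y}=a_j\,\eta|_{F_y}$ with $a_j$ constant. At points where $\eta|_{F_y}\ne0$ the $\omega_j$ restrict to a basis of the cotangent space of the fibre, and by Cramer's rule $\alpha|_{F_y}=\sum_ja_j\omega_j|_{F_y}$ there. By density this holds on all of $X^0$, so $\alpha-\sum a_j\omega_j\in W$.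

**Part 1, step 2: $\dim E/W=k$.** The $\omega_j$ are linearly independent modulo $W$, because they are independent on fibres at generic points. With step 1, they induce a basis of $E/W$. For later use: any other lift of any basis of $E/W$ is obtained from the $\omega_j$ by a constant invertible matrix and addition of elements of $W$. So its wedge product restricts to the fibres as a nonzero constant multiple of $\eta$.

**Part 1, step 3: $W=\pi^*H^0(B,\Omega_B^1)$.** Let $\alpha\in W$. Locally on $X^0$ it is $\alpha=\sum g_jdy_j$ with holomorphic functions $g_j$, so $\alpha\wedge\eta=\sum dy_j\wedge g_j\eta$. Lemma 4 with $p=1$ and $s=\alpha\wedge\eta$ gives $\beta=\sum\beta_jdy_j\in H^0(B,\Omega^1_B)$ with $g_j\,\eta|_{F_y}=\beta_j\,\eta|_{F_y}$. By density of the points where $\eta|_{F_y}\ne0$, $g_j=\beta_j\circ\pi$. So $\alpha=\pi^*\beta$ on $X^0$, hence on $X$. Conversely, $\pi^*H^0(B,\Omega_B^1)\subset W$ is clear.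

**Part 1, step 4: closedness and dimension.** Holomorphic forms on the projective manifold $B$ are closed, so all elements of $W$ are closed. As $\pi^*$ is injective on forms, $\dim W=q(B)$, and $h^0(M,\Omega_M^1)=\dim E=k+q(B)=n-a(M)+q(B)$.

**Part 2, from $M$ to $B$.** Let $\omega^1,\dots,\omega^n\in E$ be the components of a branched co-parallelism. As seen in §4, $(\star)$ holds. Let $L$ be their span, of dimension $n$. The map $L\to E/W$ has kernel of dimension $\ge n-k=b$, and this kernel lies in $W=\pi^*H^0(B,\Omega_B^1)$. Linearly independent elements of $L$ are pointwise independent at generic points of $X$, since they extend to a basis of $L$. So there are $b$ forms in $H^0(B,\Omega^1_B)$ whose pull-backs are pointwise independent at generic points of $X$. These forms are then independent at generic points of $B$ and span $T^*B$ there. In particular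
$$q(B)\ge b=a(M).\tag{5}$$

**Part 2, from $B$ to $M$.** Assume $(\star)$ and let $\beta_1,\dots,\beta_b\in H^0(B,\Omega^1_B)$ be generically independent. The wedge product of $\omega_1,\dots,\omega_k,\pi^*\beta_1,\dots,\pi^*\beta_b\in E$ is nonzero wherever $\eta|_{F_y}\ne0$ and $\beta_1\wedge\dots\wedge\beta_b\ne0$. So these $n$ forms define a branched co-parallelism. $\square$ (parts 1 and 2)

## 8. End of the proof of Theorem 1: the case $a(M)>0$

A branched co-parallelism gives $(\star)$, so Theorem 2 applies. By part 1 and (5), $W$ is a space of closed holomorphic 1-forms on $M$ with $\dim W=q(B)\ge a(M)\ge1$. By Lemma 1,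
$$b_1(M)\ge2q(B)\ge2a(M)\ge2,$$
and $\pi_1(M)$ is infinite. With the case $a(M)=0$ proved in §3, Theorem 1 is proved. $\square$

The bound $b_1\ge2a(M)$ is attained: an abelian variety of dimension $n$ has $a(M)=n$ and $b_1=2n$.

## 9. The Lie algebra along the fibres

This section proves part 3 of Theorem 2. If $k=0$ there is nothing to prove. Let $k\ge1$, let $\omega_1,\dots,\omega_k$ be as in part 3, and $\eta=\omega_1\wedge\dots\wedge\omega_k$. By part 1, step 2, $\eta$ is nonzero on fibres, and we may rescale $\omega_1$ to get $H(\eta,\eta)=1$; this is only a change of basis of $U$.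

**Step 1: coefficients that are rational on $B$.** With $y_1,\dots,y_b\in\mathbb C(B)$ as in the proof of Lemma 4, the forms $\omega_1,\dots,\omega_k,\pi^*dy_1,\dots,\pi^*dy_b$ are a meromorphic frame of $\Omega^1_X$. The coefficients of $d\omega_i$ in it are meromorphic on $X$, hence come from $\mathbb C(B)$:
$$d\omega_i=\sum_{j<l}A^i_{jl}\,\omega_j\wedge\omega_l-\sum_j\theta^i_j\wedge\omega_j+\gamma_i,$$
with $A^i_{jl}\in\mathbb C(B)$ and $\theta^i_j,\gamma_i$ rational forms on $B$ of degrees $1$ and $2$. Write $\omega_J$ for the product of the $\omega_i$, $i\in J$, in increasing order.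

**Step 2: they are holomorphic on $B$.** In each case we multiply $d\omega_i$ by enough $\omega$'s to isolate the coefficient and compare, over a dense open subset of $B^0$ where all coefficients are regular, with the form that Lemma 4 supplies; uniqueness there identifies the two.

* *$A$ is constant.* For $J=\{j,l\}^c$, the holomorphic $k$-form $d\omega_i\wedge\omega_J$ equals $A^i_{jl}\,\omega_j\wedge\omega_l\wedge\omega_J=\pm A^i_{jl}\eta$ modulo base degree $\ge1$. By Lemma 4 with $p=0$, $A^i_{jl}$ is holomorphic on $B$, hence constant.
* *$\theta$ is holomorphic.* For $J=\{j\}^c$ all $\omega_{j'}\wedge\omega_l\wedge\omega_J$ with $j'<l$ vanish, since one of $j',l$ lies in $J$; also $\omega_m\wedge\omega_J=0$ for $m\ne j$. So $d\omega_i\wedge\omega_J=\pm\theta^i_j\wedge\eta$ modulo base degree $\ge2$, and Lemma 4 with $p=1$ applies.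
* *$\gamma$ is holomorphic.* $d\omega_i\wedge\eta=\gamma_i\wedge\eta$, and Lemma 4 with $p=2$ applies.

**Step 3: equation (4).** Put $[e_j,e_l]=-\sum_iA^i_{jl}e_i$ for $j<l$, extended antisymmetrically, $\Theta=(\theta^i_j)$ and $\gamma=\sum\gamma_ie_i$. Then $\frac12[\omega_U,\omega_U]=-\sum_i\sum_{j<l}A^i_{jl}\,\omega_j\wedge\omega_l\,e_i$ and $\Theta\wedge\omega_U=\sum_{i,j}\theta^i_j\wedge\omega_j\,e_i$, so Step 1 is exactly (4).

**Step 4: consequences of $d^2=0$.** The aim is the Jacobi identity and the relations among $\Theta$, $\gamma$ and the bracket. As $B$ is projective, $d\Theta=0$ and $d\gamma=0$. As in §3, $d\frac12[\omega_U,\omega_U]=[d\omega_U,\omega_U]$ uses only antisymmetry. Applying $d$ to (4) gives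
$$[d\omega_U,\omega_U]-\Theta\wedge d\omega_U=0 .$$
Inserting $d\omega_U=\gamma-\frac12[\omega_U,\omega_U]-\Theta\wedge\omega_U$,
$$[\gamma,\omega_U]-[\Theta\wedge\omega_U,\omega_U]-\tfrac12[[\omega_U,\omega_U],\omega_U]-\Theta\wedge\gamma+\Theta\wedge\Theta\wedge\omega_U+\tfrac12\Theta\wedge[\omega_U,\omega_U]=0 .\tag{6}$$
The $\omega_j$ and $dy_p$ form a frame at generic points, so the parts of (6) with $3,2,1,0$ factors $\omega_j$ vanish separately.

* *Degree 3:* $[[\omega_U,\omega_U],\omega_U]=0$, which is the Jacobi identity, as in §3.
* *Degree 2:* $\frac12\Theta\wedge[\omega_U,\omega_U]=[\Theta\wedge\omega_U,\omega_U]$. Write $\Theta=\sum_pdy_p\,D_p$ with $D_p$ in $\operatorname{End}U$. For $a<c$ the coefficients of $dy_p\wedge\omega_a\wedge\omega_c$ give $D_p[e_a,e_c]=[D_pe_a,e_c]-[D_pe_c,e_a]=[D_pe_a,e_c]+[e_a,D_pe_c]$. So $\Theta$ takes values in derivations, first at generic points and then everywhere.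
* *Degree 1:* $[\gamma,\omega_U]+\Theta\wedge\Theta\wedge\omega_U=0$, i.e. $\Theta\wedge\Theta=-\operatorname{ad}\gamma$.
* *Degree 0:* $\Theta\wedge\gamma=0$.

**Step 5: $\operatorname{tr}\Theta=0$.** We look at $d\eta=\sum_i(-1)^{i-1}\omega_1\wedge\dots\wedge d\omega_i\wedge\dots\wedge\omega_k$. In its part of base degree 1, $d\omega_i$ contributes only through $-\theta^i_i\wedge\omega_i$, since the other $\omega_j$ are already present. Moving $\theta^i_i$ to the front past $i-1$ one-forms cancels the sign, so this part is $-\operatorname{tr}\Theta\wedge\eta$. By Lemma 3(a) it vanishes, and as $\eta\ne0$ on fibres, $\operatorname{tr}\Theta=0$.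

**Step 6: unimodularity.** The aim is to write $\operatorname{tr}\operatorname{ad}e_j$ as the integral of an exact form over a fibre. Write $[e_a,e_c]=\sum_ic^i_{ac}e_i$ and $J=\{j\}^c$. On $F_y$, (4) gives $d\omega_i=-\sum_{a<c}c^i_{ac}\,\omega_a\wedge\omega_c$. In $d\omega_J|_{F_y}$, a term $\omega_a\wedge\omega_c$ of $d\omega_i$, $i\ne j$, survives only if neither index lies in $J\setminus\{i\}$, that is, only $-c^i_{ji}\,\omega_j\wedge\omega_i$ survives. Moving $\omega_j$ to the front cancels the sign from the position of $\omega_i$, so
$$d\omega_J|_{F_y}=-\sum_{i\ne j}c^i_{ji}\,\omega_j\wedge\omega_J|_{F_y}=-\operatorname{tr}(\operatorname{ad}e_j)\,\omega_j\wedge\omega_J|_{F_y}=\pm\operatorname{tr}(\operatorname{ad}e_j)\,\eta|_{F_y} .$$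
Since $H(\eta,\eta)=1$,
$$\pm\operatorname{tr}(\operatorname{ad}e_j)=\int_{F_y}c_k\,d\omega_J\wedge\bar\eta=\int_{F_y}d(c_k\,\omega_J\wedge\bar\eta)=0 ,$$
because $\eta|_{F_y}$ is a holomorphic form of top degree $k$ on $F_y$, so $d\bar\eta|_{F_y}=0$.

**Step 7: the fibres.** For every $y\in B^0$ the fibre $F_y$ is connected and $\eta|_{F_y}\not\equiv0$. So $\omega_U|_{F_y}$ is a branched co-parallelism. The forms $\pi^*\Theta$ and $\pi^*\gamma$ restrict to zero on $F_y$, so by (4) it is flat for the Lie algebra $U$, the same for all $y$. $\square$

## 10. Simply connected manifolds satisfying $(\star)$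

The condition $(\star)$ alone is compatible with simple connectedness, but it is then very restrictive.

**Theorem 3.** If $M$ is simply connected and satisfies $(\star)$, then $q(B)=0$, $U$ is abelian, $h^0(M,\Omega^1_M)=n-a(M)\le h^0(B,\Omega_B^2)$, and $d:E\to\pi^*H^0(B,\Omega^2_B)$ is injective. In particular $a(M)\ge2$ or $a(M)=n$.

*Proof.*

**Step 1: no closed forms.** A closed element of $E$ is $df$ on the simply connected $M$, with $f$ holomorphic, hence constant; so it is zero. In particular $W=0$. By Theorem 2, $q(B)=0$ and $\dim E=k=n-a(M)$. As $H^0(B,\Omega^1_B)=0$, also $\Theta=0$ and $\operatorname{ad}\gamma=-\Theta\wedge\Theta=0$.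

**Step 2: $U$ is abelian.** If $k=0$, then $U=0$. Let $k\ge1$ and $A=\operatorname{ad}\omega_U$. Applying $\operatorname{ad}$ to (4) and using $A\wedge A=\frac12\operatorname{ad}[\omega_U,\omega_U]$ as in §3, we get $dA+A\wedge A=\operatorname{ad}\pi^*\gamma=0$ on $X$, hence on $M$ by density. By Lemma 2 on $M$, $\operatorname{ad}\omega_U=0$. At generic points $\omega_1,\dots,\omega_k$ are independent, so the values of $\omega_U$ fill $U$. So $U$ is abelian.

**Step 3: the map $d$.** Now (4) reads $d\omega_U=\pi^*\gamma$. Since $W=0$, the $\omega_i$ span $E$, so $d$ maps $E$ into $\pi^*H^0(B,\Omega_B^2)$. It is injective, because closed elements of $E$ vanish. Hence $n-a(M)=\dim E\le h^0(B,\Omega_B^2)$. If $n>a(M)$, this forces $h^0(B,\Omega^2_B)>0$, so $a(M)=\dim B\ge2$. $\square$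

**Example (a simply connected threefold satisfying $(\star)$, with a nowhere zero 1-form).** Let $Y$ be a projective K3 surface of Picard number 20, e.g. the Fermat quartic, and $\sigma\ne0$ a holomorphic 2-form; it is nowhere zero since $K_Y$ is trivial.

*The lattice.* Consider the period map $H_2(Y,\mathbb Z)\cong H^2(Y,\mathbb Z)\to\mathbb C$, $c\mapsto\int_c\sigma$. Its kernel is $NS(Y)$: a real class orthogonal to $\sigma$ is orthogonal to $\bar\sigma$ too, hence of type $(1,1)$. As $H^2(Y,\mathbb Z)$ has rank 22 and $NS(Y)$ rank 20, the image $\Lambda$ has rank 2. It spans $\mathbb C$ over $\mathbb R$, because $\operatorname{Re}\sigma$ and $\operatorname{Im}\sigma$ are independent classes, so no real linear form on $\mathbb C$ other than zero kills all periods. So $\Lambda$ is a lattice. As $H_1(Y,\mathbb Z)=0$, $H^2(Y,\Lambda)=\operatorname{Hom}(H_2(Y,\mathbb Z),\Lambda)$ contains the period map, whose image in $H^2(Y,\mathbb C)$ is $[\sigma]$. The construction of §3 gives $p:P\to Y$ and $\theta$ with $d\theta=p^*\sigma$.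

*Simple connectedness.* In the exact sequence
$$\pi_2(Y)\xrightarrow{\ \partial\ }\pi_1(\mathbb C/\Lambda)=\Lambda\to\pi_1(P)\to\pi_1(Y)=1$$
the map $\partial$ is onto. To see this, view $u:S^2\to Y$ as a map of a disc $D$ with $\partial D$ collapsed, and lift it to $\tilde u:D\to P$. Then $\partial[u]$ is the class of the loop $\tilde u|_{\partial D}$ in a fibre. Since $\theta$ restricts to $dw$ on fibres, this class is
$$\int_{\partial D}\tilde u^*\theta=\int_D\tilde u^*d\theta=\int_{S^2}u^*\sigma .$$
By Hurewicz $\pi_2(Y)=H_2(Y,\mathbb Z)$, so all of $\Lambda$ is attained. Hence $P$ is a simply connected compact threefold, and $\theta\wedge d\theta=\theta\wedge p^*\sigma$ is nowhere zero; in particular so is $\theta$.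

*Algebraic reduction.* We have $a(P)\ge2$, since $\mathbb C(P)\supset p^*\mathbb C(Y)$. Also $a(P)\ne3$, because holomorphic forms on Moishezon manifolds are closed while $d\theta\ne0$. So $a(P)=2$, and by the remark in §4 $p$ is an algebraic reduction. Condition $(\star)$ holds because $\theta$ restricts to $dw$ on fibres. Here $n-a(P)=1=h^0(Y,\Omega_Y^2)$, so the bound in Theorem 3 is attained. By Theorem 1, $P$ bears no branched co-parallelism. This is visible in part 2 of Theorem 2: $q(Y)=0$, so the 1-forms of $Y$ do not span $T^*Y$ anywhere.
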